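# Baire Borel images of Polish spaces that are groups but not Polish

## 1. A first guess: a Baire, banalytic Hausdorff group is Polish

Polish groups satisfy the Baire category theorem, and they are trivially Borel images of Polish spaces. The first guess is that these two properties characterize them: *a Hausdorff topological group is Polish if and only if it is Baire and a Borel image of a Polish space*. This statement is a conjecture in Taras Banakh and Alex Ravsky, "Banalytic spaces and characterization of Polish groups", arXiv:1901.10732 (2019). I fix the vocabulary, then we test the guess.

**Definitions.** A topological space is *Polish* if it is homeomorphic to a separable complete metric space. A function $f:X\to Y$ is *Borel* if preimages of open sets are Borel. A space is *banalytic* if it is the image of a Polish space under a surjective Borel function, and *analytic* if it is a continuous image of a Polish space. A space is *cosmic* if it is regular and a continuous image of a separable metrizable space. A space is *Baire* if countable intersections of dense open sets are dense. A space has *countable pseudocharacter* if each singleton is a $G_\delta$-set.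

Some examples. Every countable regular space is cosmic, being a continuous image of a countable discrete space. The space $\mathbb Q$ is banalytic but not Baire. The power $2^{\omega_1}$ does not have countable pseudocharacter: a $G_\delta$-set containing the zero point contains a countable intersection of basic neighborhoods, and so contains every point that vanishes on a certain countable set of coordinates.

**Example (the Sorgenfrey line).** A banalytic space need not be metrizable. Let $\mathbb S$ be $\mathbb R$ with the topology generated by the intervals $[a,b)$. I claim that the identity $\mathbb R\to\mathbb S$ is Borel. Let $U=\bigcup_i[a_i,b_i)$ and $U'=\bigcup_i(a_i,b_i)$. Each $x\in U\setminus U'$ equals some $a_i$; write $b(x)$ for a corresponding $b_i$. If $x<x'$ both lie in $U\setminus U'$, then $x'\notin(x,b(x))$, so $b(x)\le x'$ and the intervals $(x,b(x))$ and $(x',b(x'))$ are disjoint. Hence $U\setminus U'$ is countable, and $U$ is a Euclidean open set plus a countable set, so it is Borel. Remember the phrase *Borel up to a countable set*; it returns later. The space $\mathbb S$ is separable but has no countable base (a base must contain, for each $x$, a set with minimum $x$), so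 it is not metrizable. It does not refute the guess: with addition it is not a topological group, since $x\mapsto -x$ sends $[0,1)$ to $(-1,0]$, which is not a neighborhood of $0$ in $\mathbb S$.

We may use the following theorem as a black box.

**Known theorem.** For a topological group $X$ the following are equivalent in ZFC: (1) $X$ is Polish; (2) $X$ is a Baire analytic $T_0$-space; (3) $X$ is Baire, banalytic and cosmic; (4) $X$ is Baire, banalytic and has countable pseudocharacter. Under the Proper Forcing Axiom (PFA) these are also equivalent to: (5) $X$ is a Baire banalytic $T_0$-space. In particular, under PFA every Hausdorff Baire banalytic topological group is Polish.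

So the guess is true under PFA. Is it a theorem of ZFC? Only one direction is in doubt, since a Polish group is Baire and is the image of itself under the identity. Let us test the other direction.

*Metrizable groups.* Their points are $G_\delta$, so (4)$\Rightarrow$(1) applies and the guess holds for them.

*Countable groups.* Let $X$ be a countable Hausdorff Baire group. If no point is isolated, the sets $X\setminus\{x\}$ are countably many dense open sets with empty intersection, contradicting Baire. So some point is isolated, by translation every point is, and a countable discrete space is Polish. The guess holds.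

*Discrete groups of size $\mathfrak c$.* Such a group is Hausdorff, Baire and not Polish, so it had better not be banalytic. Suppose $f:P\to X$ is a Borel surjection with $P$ Polish. Every $A\subset X$ is open, so every $f^{-1}(A)$ is Borel, and different $A$ give different preimages. This gives $2^{\mathfrak c}$ Borel subsets of $P$, while a Polish space has at most $\mathfrak c$ of them. The guess survives. For a discrete group of size $\omega_1$ the same count yields only $2^{\omega_1}\le\mathfrak c$, which is no contradiction when $\omega_1<\mathfrak c$. We need something better there.

*The group $2^{\omega_1}$.* It is compact Hausdorff, hence Baire, and it is not Polish because its points are not $G_\delta$. Is it banalytic? It contains the points $e_\xi$, $\xi<\omega_1$, with a single $1$ at coordinate $\xi$. The open set $\{x:x_\xi=1\}$ contains $e_\xi$ and no other $e_\eta$, so $\{e_\xi:\xi<\omega_1\}$ is a discrete subspace of size $\omega_1$. We are back at the previous question. Section 3 answers it: such a discrete subspace is impossible in a banalytic space, and the guess survives once more.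

## 2. The guess fails under CH: Theorems A and B

Despite the evidence, the guess is not a theorem of ZFC.

**Theorem A (ZFC + CH).** There is a Boolean (hence abelian) Hausdorff topological group $G$ which is a Borel bijective image of a Polish space, Baire, countably compact and hereditarily separable, and in which no singleton is a $G_\delta$. In particular $G$ is Baire and banalytic but not Polish. Moreover, for every Polish group $H$ the group $G\times H$ is Hausdorff, Baire, banalytic and not Polish.

**Theorem B (ZFC).**
1. Every discrete subspace of a banalytic space is countable.
2. A Hausdorff Baire banalytic group that is not Polish contains an S-space, i.e. a regular hereditarily separable non-Lindelöf subspace. Hence the conjecture holds in every model of ZFC without S-spaces.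
3. If $X$ is a Hausdorff Baire banalytic group, then every $G_\delta$-set containing $1$ contains a closed normal subgroup $N$ such that $X/N$ is Polish.

The Continuum Hypothesis CH says $\mathfrak c=\omega_1$. It holds in Gödel's $L$, so the failure needs no large cardinals. Together with the known theorem under PFA, the conjecture is independent of ZFC. (Independence is meant, as usual, relative to the consistency of the theories involved: ZFC for the failure, ZFC + PFA or ZFC + "there are no S-spaces" for the truth.)

Recall the words in the statements. A group is *Boolean* if $x+x=0$ for all $x$. A space is *hereditarily separable* if every subspace is separable, and *Lindelöf* if every open cover has a countable subcover. A Hausdorff space is *countably compact* if every countable open cover has a finite subcover, equivalently, if every infinite subset has an accumulation point. As for S-spaces, two near misses show what is asked. An uncountable discrete space is regular and non-Lindelöf but not separable. The line $\mathbb S$ is hereditarily separable: given $Y\subset\mathbb S$, take a countable Euclidean-dense subset of $Y$ and add the points $y\in Y$ with $[y,b)\cap Y=\{y\}$ for some $b>y$;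 the corresponding intervals $(y,b)$ are pairwise disjoint, so only countably many points are added. But $\mathbb S$ is Lindelöf: after refining an open cover to intervals $[a_i,b_i)$, countably many $(a_i,b_i)$ cover $U'$, and the rest is countable.

## 3. Discrete subspaces of banalytic spaces are countable

Here we prove Theorem B(1). The counting argument for discrete groups gives one inequality; the perfect set theorem supplies the other.

*Textbook facts.* A Polish space has at most $\mathfrak c$ Borel subsets. If $B$ is a Borel subset of a Polish space and $h:B\to2^\omega$ is Borel, then $h(B)$ is analytic. An uncountable analytic subset of $2^\omega$ contains a copy of the Cantor set, hence has size $\mathfrak c$.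

**Proof of Theorem B(1).** Let $f:P\to X$ be a Borel surjection with $P$ Polish, and suppose $X$ has an uncountable discrete subspace. Passing to a subset, we get a discrete $D\subset X$ with $|D|=\omega_1$.

**Step 1: map a Borel piece of $P$ onto $D$.** The neighborhoods witnessing discreteness may overlap, so we discard the overlaps. For $d\in D$ choose an open $U_d$ with $U_d\cap D=\{d\}$ and put
$$L=\bigcup_{d\in D}U_d\setminus\bigcup_{d\ne d'}(U_d\cap U_{d'}).$$
This is a difference of two open sets, so $B=f^{-1}(L)$ is Borel in $P$. Each $x\in L$ lies in exactly one $U_d$. Each $d\in D$ belongs to $L$, because $d\in U_d$ and $d\notin U_{d'}$ for $d'\ne d$. Let $\rho:B\to D$ send $p$ to the unique $d$ with $f(p)\in U_d$. As $f$ is onto and $d\in L\cap U_d$, the map $\rho$ is onto. For every $A\subset D$,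
$$\rho^{-1}(A)=B\cap f^{-1}\Big(\bigcup_{d\in A}U_d\Big)$$
is Borel. So *all* subsets of $D$ have Borel preimages.

**Step 2: compare cardinals.** Since $\rho$ is onto, distinct $A\subset D$ have distinct Borel preimages, so $2^{\omega_1}\le\mathfrak c$. Now fix an injection $j:D\to2^\omega$. The map $j\circ\rho$ is Borel by Step 1, so its image $j(D)$ is an uncountable analytic set, and $\omega_1=|D|=\mathfrak c$. Then $2^{\omega_1}=2^{\mathfrak c}>\mathfrak c$, a contradiction. $\square$

## 4. Trying to prove the guess produces an S-space

Let us try to prove the guess. Let $X$ be a Hausdorff Baire banalytic group. By (4)$\Rightarrow$(1) it suffices that points be $G_\delta$. Suppose some point is not. The plan is to extract an uncountable discrete subspace and contradict Theorem B(1). The following proof shows how far the plan goes: it yields an uncountable set that fails to be Lindelöf, and discreteness is reached only if that set has a nonseparable subset.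

**Proof of Theorem B(2).** Let $X$ be a non-Polish Hausdorff Baire banalytic group. Hausdorff topological groups are regular, and so are their subspaces. By (4)$\Rightarrow$(1), some singleton $\{x\}$ is not a $G_\delta$.

**Step 1: $X\setminus\{x\}$ is not Lindelöf.** This converts the bad point into a covering property. Suppose it is Lindelöf. Each $y\ne x$ has an open neighborhood $O$ with $x\notin\overline O$, because $X$ is Hausdorff. Countably many of these, say $O_n$, cover $X\setminus\{x\}$. Then $\{x\}=\bigcap_n(X\setminus\overline{O_n})$ is a $G_\delta$, a contradiction.

**Step 2: a non-Lindelöf set of size $\omega_1$.** Fix a cover of $X\setminus\{x\}$ by open sets (open in $X$ as well) without a countable subcover. By recursion on $\alpha<\omega_1$ the sets $U_\beta$, $\beta<\alpha$, do not cover $X\setminus\{x\}$; choose $y_\alpha\in X\setminus\{x\}$ outside $\bigcup_{\beta<\alpha}U_\beta$ and a member $U_\alpha\ni y_\alpha$ of the cover. For $\beta>\alpha$ we have $y_\beta\notin U_\alpha$. So the $y_\alpha$ are distinct, and with $Y=\{y_\alpha:\alpha<\omega_1\}$,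
$$U_\alpha\cap Y\subset\{y_\beta:\beta\le\alpha\}.\tag{1}$$
The sets $U_\alpha$ cover the uncountable set $Y$ and each has a countable trace on it, so $Y$ is not Lindelöf.

**Step 3: $Y$ is hereditarily separable.** Here we use Theorem B(1). Suppose $Y'\subset Y$ is not separable. For each countable $E\subset Y'$ the set $Y'\setminus\overline E$ is uncountable, since otherwise $E\cup(Y'\setminus\overline E)$ would be a countable dense subset of $Y'$. So we can choose recursively, for $\nu<\omega_1$, points
$$z_\nu=y_{\alpha_\nu}\in Y'\setminus\overline{\{z_\mu:\mu<\nu\}}$$
with $\alpha_\nu$ larger than all earlier $\alpha_\mu$: the earlier indices are bounded in $\omega_1$, and uncountably many points are available. The open set $U_{\alpha_\nu}\setminus\overline{\{z_\mu:\mu<\nu\}}$ contains $z_\nu$. It contains no $z_\mu$ with $\mu<\nu$ by construction, and none with $\mu>\nu$ by (1), since then $\alpha_\mu>\alpha_\nu$. So $\{z_\nu:\nu<\omega_1\}$ is an uncountable discrete subspace of $X$, contradicting Theorem B(1).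

Thus $Y$ is regular, hereditarily separable and not Lindelöf, i.e. an S-space. In a model without S-spaces no such $X$ exists, so there the conjecture holds. $\square$

The attempted proof stops exactly at a hereditarily separable $Y$, where nothing contradicts Theorem B(1). A counterexample must accommodate such a set, and this suggests building a group that is hereditarily separable as a whole.

## 5. Homomorphisms realizing all countable patterns, and the discrete set that spoils them

We now look for a counterexample. Write $2=\{0,1\}=\mathbb Z/2$ and identify elements of $2^\omega$ with subsets of $\omega$. For $S\subset\omega_1$ let $\mathrm{Fn}(S)$ be the set of finite partial functions from $S$ to $2$; it is countable when $S$ is.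

Let $G=[2^\omega]^{<\omega}$ be the set of finite subsets of $2^\omega$. Under symmetric difference it is a Boolean group with zero $\emptyset$. Any function $\varphi:2^\omega\to2$ gives a homomorphism $\chi:G\to\mathbb Z/2$, $\chi(F)=\sum_{z\in F}\varphi(z)$: elements in both $F$ and $F'$ are counted twice in $\chi(F)+\chi(F')$ and cancel.

Given homomorphisms $\chi_\xi:G\to\mathbb Z/2$ for $\xi<\omega_1$, put for $\varepsilon\in\mathrm{Fn}(\omega_1)$
$$[\varepsilon]=\{F\in G:\chi_\eta(F)=\varepsilon(\eta)\ \text{for all }\eta\in\operatorname{dom}\varepsilon\}.$$
For instance $[\emptyset]=G$, and $[\{(3,1)\}]=\{F:\chi_3(F)=1\}$. If $F\in[\varepsilon]\cap[\delta]$, then $\varepsilon$ and $\delta$ agree where both are defined and $[\varepsilon]\cap[\delta]=[\varepsilon\cup\delta]$. So these sets form a base of a topology, the initial topology for the maps $\chi_\xi$ into the discrete group $\mathbb Z/2$. It is a group topology because the $\chi_\xi$ are homomorphisms, and each $[\varepsilon]$ is clopen. It is Hausdorff exactly when the $\chi_\xi$ separate points, i.e. each $F\ne\emptyset$ has some $\chi_\xi(F)=1$.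

Why $\omega_1$ homomorphisms and not countably many? If countably many homomorphisms generate a Hausdorff topology, then $\{\emptyset\}$ is a countable intersection of sets $[\varepsilon]$, points are $G_\delta$, and by (4)$\Rightarrow$(1) a Baire banalytic group of this kind is Polish.

**Definition.** The family $(\chi_\xi)_{\xi<\omega_1}$ *realizes countable patterns* if for every $\alpha<\omega_1$ and $y\in2^\alpha$ there are uncountably many $F\in G$ with
$$\chi_\xi(F)=y_\xi\quad\text{for all }\xi<\alpha.\tag{2}$$

This property gives Baire and non-Polish at once.

**Lemma 1.** If $(\chi_\xi)$ realizes countable patterns, then $G$ with the topology just described is Baire, every $[\varepsilon]$ is nonempty, and every nonempty $G_\delta$-set in $G$ is uncountable. In particular no singleton is a $G_\delta$.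

*Proof.* Any function from a countable subset of $\omega_1$ to $2$ extends to some $y\in2^\alpha$ with $\alpha<\omega_1$. So by (2) there is $F$ realizing it; in particular $[\varepsilon]\ne\emptyset$.

For Baire, let $U_n$ be dense open and $W\neq\emptyset$ open. Choose $[\varepsilon_0]\subset W$. Given $\varepsilon_n$, the nonempty open set $[\varepsilon_n]$ meets $U_n$ in some $F$, and $F$ has a basic neighborhood $[\delta]\subset U_n$. As $F\in[\varepsilon_n]\cap[\delta]$, the union $\varepsilon_{n+1}=\varepsilon_n\cup\delta$ is a function in $\mathrm{Fn}(\omega_1)$, and $[\varepsilon_{n+1}]\subset U_n\cap[\varepsilon_n]$. The function $\bigcup_n\varepsilon_n$ has countable domain, so some $F\in G$ realizes it. This $F$ lies in every $[\varepsilon_n]$, hence in $W\cap\bigcap_nU_n$.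

For the last claim, let $F_0$ belong to a $G_\delta$-set $K$. Then $K\supset\bigcap_n[\varepsilon_n]$ for some $\varepsilon_n$ with $F_0\in[\varepsilon_n]$. Choose $\alpha<\omega_1$ above all the domains. Then $K$ contains $\{F:\chi_\xi(F)=\chi_\xi(F_0)\ \forall\xi<\alpha\}$, which is uncountable by (2). $\square$

To get such a family with *Borel* functions $\varphi_\xi$, use almost disjoint sets. A family of infinite subsets of $\omega$ is *almost disjoint* if distinct members have finite intersection. For example, on the countable set $2^{<\omega}$ in place of $\omega$, the sets of initial segments of points of $2^\omega$ form such a family of size $\mathfrak c$. Fix an almost disjoint family $\{a_\xi:\xi<\omega_1\}$ on $\omega$, with distinct members, and let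
$$g_\xi:2^\omega\to2,\qquad g_\xi(z)=1\iff a_\xi\setminus z\text{ is finite}.$$
The set $\{g_\xi=1\}=\bigcup_n\{z:a_\xi\setminus n\subset z\}$ is $F_\sigma$, so $g_\xi$ is Borel.

**Lemma 2.** For all $\alpha<\omega_1$ and $y\in2^\alpha$ the set $\{z\in2^\omega:g_\xi(z)=y_\xi\ \forall\xi<\alpha\}$ is uncountable.

*Proof.* First we show that it is nonempty. Enumerate $\alpha=\{\xi_k:k<N\}$ injectively, $N\le\omega$, and put $b_k=a_{\xi_k}\setminus\bigcup_{j<k}a_{\xi_j}$. By almost disjointness $a_{\xi_k}\setminus b_k$ is finite, so $b_k$ is infinite. The $b_k$ are pairwise disjoint, since for $j<k$ the set $b_k$ avoids $a_{\xi_j}\supset b_j$. Let $z=\bigcup\{b_k:y_{\xi_k}=1\}$. If $y_{\xi_k}=1$, then $a_{\xi_k}\setminus z\subset a_{\xi_k}\setminus b_k$ is finite. If $y_{\xi_k}=0$, then $z\cap b_k=\emptyset$, so $a_{\xi_k}\setminus z\supset b_k$ is infinite. In both cases $g_{\xi_k}(z)=y_{\xi_k}$.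

Now uncountability. Apply the above to the countable ordinal $\alpha+\omega$ and to each of the $2^\omega$ many extensions of $y$ to an element of $2^{\alpha+\omega}$. Different extensions give different $z$, because some $g_\xi$ distinguishes them. $\square$

**The first candidate.** Take $\chi^0_\xi(F)=\sum_{z\in F}g_\xi(z)$. By Lemma 2, already the one-point sets $F=\{z\}$ realize all countable patterns, so by Lemma 1 the resulting topology is Baire and has no $G_\delta$ points. What goes wrong? A minor defect is that it is not Hausdorff: a finite set $z\subset\omega$ has $g_\xi(z)=0$ for all $\xi$, so $\{z\}$ is not separated from $\emptyset$. The serious defect is that it is not banalytic. By almost disjointness, $g_\eta(a_\xi)=1$ if and only if $\eta=\xi$. Hence $\chi^0_\eta(\{a_\xi\})$ is $1$ for $\eta=\xi$ and $0$ otherwise, and the points $\{a_\xi\}\in G$, $\xi<\omega_1$, form an uncountable discrete subspace, just like the $e_\xi$ in $2^{\omega_1}$. Theorem B(1) rules out banalyticity.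

The individual sets $[\varepsilon]$ are as Borel as one could wish. The difficulty is with arbitrary open sets, which are unions of possibly *uncountably* many sets $[\varepsilon]$.

## 6. Making closed sets Borel up to a countable set

The Sorgenfrey line shows what to aim for: every open set should be a countable union of basic sets, changed by a countable set. Let us see what would force this.

Let $Y\subset G$, and look at $G$ through countably many homomorphisms $\chi_\xi$, $\xi<\gamma$. This cuts $G$ into cells $[\varepsilon]$, $\varepsilon\in\mathrm{Fn}(\gamma)$, and there are only countably many of these. The cells in which $Y$ is finite contain altogether only countably many points of $Y$. Suppose that in every other cell the set $Y\cap[\varepsilon]$ is so rich that it meets $[\delta]$ for *every* $\delta\in\mathrm{Fn}(\omega_1\setminus\gamma)$. A basic neighborhood has the form $[\varepsilon]\cap[\delta]$ with such $\varepsilon$ and $\delta$. So any point avoiding the cells of the first kind lies in $\overline Y$, and $\overline Y$ is the complement of a countable union of cells, plus countably many points.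

So we want every infinite set $A\subset G$ to be met by all $[\delta]$ whose domain lies far enough out. It suffices to treat countable $A$. The first candidate fails here in the plainest way: for $A=\{\{a_n\}:n<\omega\}$ and any $\xi\ge\omega$, the homomorphism $\chi^0_\xi$ vanishes on all of $A$, so $A$ misses $[\{(\xi,1)\}]$.

The repair is to change $g_\xi$ on a countable set $Q_\xi$, growing with $\xi$ and eventually containing every point of $2^\omega$. Three things must fit together.

- Changing $g_\xi$ on a countable set keeps it Borel.
- The patterns survive: Lemma 2 gives uncountably many $z$, and only countably many are spoiled below a given $\alpha$.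
- On $Q_\xi$ we have complete freedom, and only countably many requirements have to be met at stage $\xi$. A Baire category argument in $2^{Q_\xi}$ meets them all at once.

CH enters in the bookkeeping: both the points of $2^\omega$ and the countable subsets of $G$ can be listed in order type $\omega_1$, so that before each stage only countably many have appeared.

To see what one requirement says, take $A=\{\{q_n\}:n<\omega\}$ with distinct $q_n\in Q_\xi$. We want $\varphi_\xi(q_n)$ to take both values infinitely often. For a later $\xi'$ this is not enough: the pairs $(\varphi_\xi(q_n),\varphi_{\xi'}(q_n))$ should take all four values infinitely often. So $\varphi_{\xi'}$ must split each infinite piece $A\cap[\varepsilon]$ already cut out, and not just $A$. This is condition (R1) below.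

## 7. The recursive choice of the homomorphisms under CH

We assume CH from here to the end of Section 9. Fix

* an injective enumeration $2^\omega=\{q_\xi:\xi<\omega_1\}$, and put $Q_\xi=\{q_\eta:\eta<\xi\}$ (countable) and $G_\xi=[Q_\xi]^{<\omega}$;
* an enumeration $\{A_\xi:\xi<\omega_1\}$ of all countably infinite subsets of $G$, which exists since there are $\mathfrak c^\omega=\mathfrak c=\omega_1$ of them;
* a map $r:\omega_1\to G$ all of whose fibers are uncountable (compose a bijection $\omega_1\to\omega_1\times G$ with the projection; $|G|=\omega_1$).

By recursion on $\xi<\omega_1$ we define $\varphi_\xi:2^\omega\to2$, and with it $\chi_\xi(F)=\sum_{z\in F}\varphi_\xi(z)$. Put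
$$\varphi_\xi(z)=g_\xi(z)\quad\text{for }z\notin Q_\xi,\tag{3}$$
and choose $\varphi_\xi|Q_\xi$ so that

* **(R1)** whenever $\eta<\xi$, $A_\eta\subset G_\xi$, $\varepsilon\in\mathrm{Fn}(\xi)$, $A_\eta\cap[\varepsilon]$ is infinite and $i\in2$, the set $\{F\in A_\eta\cap[\varepsilon]:\chi_\xi(F)=i\}$ is infinite;
* **(R2)** if $r(\xi)\in G_\xi\setminus\{\emptyset\}$, then $\chi_\xi(r(\xi))=1$.

For $\varepsilon\in\mathrm{Fn}(\xi)$ the set $[\varepsilon]$ involves only the $\chi_\eta$ with $\eta<\xi$, which are already defined.

**Step 1: such a choice exists.** The purpose is to see that (R1) and (R2) never conflict. On $G_\xi$ the homomorphism $\chi_\xi$ depends only on $\varphi_\xi|Q_\xi$, a point of the compact metrizable space $2^{Q_\xi}$. Since $\xi$ and $\mathrm{Fn}(\xi)$ are countable, (R1) consists of countably many conditions, each concerning an infinite set $B=A_\eta\cap[\varepsilon]\subset G_\xi$ and a value $i$. Such a condition is the conjunction over $n\in\omega$ of the conditions $\varphi\in M_n$, where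
$$M_n=\Big\{\varphi\in2^{Q_\xi}:\text{ at least }n\text{ elements }F\in B\text{ satisfy }\sum_{z\in F}\varphi(z)=i\Big\}.$$

The set $M_n$ is open, because $n$ given elements $F$ involve only finitely many coordinates of $\varphi$. It is also dense. Let the values of $\varphi$ be prescribed on a finite $S\subset Q_\xi$. As $[S]^{<\omega}$ is finite and $B$ is infinite, there is $F\in B$ with $F\not\subset S$. Extend the prescription to $S\cup F$ so that $\sum_{z\in F}\varphi(z)=i$; this is possible by adjusting the value at one point of $F\setminus S$. Now replace $S$ by $S\cup F$ and repeat, $n$ times in all. Each new $F$ is not contained in the current $S$, which contains all the earlier ones, so the $n$ sets $F$ are distinct, and later extensions do not change the earlier sums. Any $\varphi$ extending the final prescription lies in $M_n$.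

By the Baire category theorem, (R1) holds on a dense subset of $2^{Q_\xi}$. Condition (R2) is either void or says $\sum_{z\in r(\xi)}\varphi(z)=1$ for a nonempty finite $r(\xi)\subset Q_\xi$, which defines a nonempty open set. The dense set meets it, and we choose $\varphi_\xi|Q_\xi$ in the intersection. (For finite $\xi$ the group $G_\xi$ is finite and (R1) is void.)

**Step 2: Borelness, the topology, Hausdorffness.** Each $\varphi_\xi$ is Borel, since by (3) it differs from the Borel function $g_\xi$ only on a countable set. Let $\tau$ be the group topology on $G$ with base $\{[\varepsilon]:\varepsilon\in\mathrm{Fn}(\omega_1)\}$, as in Section 5. To see that it is Hausdorff, let $F\in G\setminus\{\emptyset\}$. Then $F\subset Q_\zeta$ for some $\zeta<\omega_1$. The fiber $r^{-1}(F)$ is uncountable, so there is $\xi\ge\zeta$ with $r(\xi)=F\in G_\xi$, and (R2) gives $\chi_\xi(F)=1$. So the $\chi_\xi$ separate points.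

**Step 3: the patterns survive.** We check that the changes on $Q_\xi$ did not destroy (2).

**Lemma 3.** The family $(\chi_\xi)_{\xi<\omega_1}$ realizes countable patterns.

*Proof.* Let $\alpha<\omega_1$ and $y\in2^\alpha$. By Lemma 2, and since $Q_\alpha$ is countable, there are uncountably many $z\in 2^\omega\setminus Q_\alpha$ with $g_\xi(z)=y_\xi$ for all $\xi<\alpha$. For $\xi<\alpha$ we have $Q_\xi\subset Q_\alpha$, so $z\notin Q_\xi$ and $\chi_\xi(\{z\})=\varphi_\xi(z)=g_\xi(z)=y_\xi$. Take $F=\{z\}$. $\square$

**Step 4: far-out homomorphisms are independent on every infinite set.** This turns the one-step condition (R1) into the richness that Section 6 asked for.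

**Lemma 4.** For every infinite $A\subset G$ there is $\gamma(A)<\omega_1$ such that $A\cap[\delta]$ is infinite for every $\delta\in\mathrm{Fn}(\omega_1\setminus\gamma(A))$.

*Proof.* Shrinking $A$, we may assume that it is countable, say $A=A_\eta$. As $\bigcup A$ is countable, $A\subset G_\zeta$ for some $\zeta<\omega_1$. Put $\gamma(A)=\max(\eta+1,\zeta)$ and use induction on $|\delta|$. For $\delta=\emptyset$ the claim is that $A$ is infinite. Otherwise let $\xi=\max\operatorname{dom}\delta\ge\gamma(A)$ and $\delta'=\delta|\xi\in\mathrm{Fn}(\xi)$. By induction $A\cap[\delta']$ is infinite. Since $\eta<\xi$ and $A\subset G_\zeta\subset G_\xi$, (R1) applies with $\varepsilon=\delta'$ and $i=\delta(\xi)$, and it says that $\{F\in A\cap[\delta']:\chi_\xi(F)=\delta(\xi)\}=A\cap[\delta]$ is infinite. $\square$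

**Step 5: one ordinal for all cells.** For a given $Y$ we need a single $\gamma$ that serves for all cells $[\varepsilon]$, $\varepsilon\in\mathrm{Fn}(\gamma)$. Enlarging $\gamma$ creates new cells, so we close off.

**Lemma 5.** For every $Y\subset G$ there are $\gamma<\omega_1$ and countably infinite sets $S_\varepsilon\subset Y\cap[\varepsilon]$, one for each $\varepsilon\in\mathrm{Fn}(\gamma)$ with $Y\cap[\varepsilon]$ infinite, such that $S_\varepsilon\cap[\delta]$ is infinite for every $\delta\in\mathrm{Fn}(\omega_1\setminus\gamma)$.

*Proof.* For each $\varepsilon\in\mathrm{Fn}(\omega_1)$ with $Y\cap[\varepsilon]$ infinite fix a countably infinite $S_\varepsilon\subset Y\cap[\varepsilon]$ and the ordinal $\gamma(S_\varepsilon)$ from Lemma 4. Let $\gamma_0=\omega$, and let $\gamma_{n+1}<\omega_1$ be an upper bound of $\gamma_n$ and of the countably many ordinals $\gamma(S_\varepsilon)$ with $\varepsilon\in\mathrm{Fn}(\gamma_n)$. Put $\gamma=\sup_n\gamma_n<\omega_1$. If $\varepsilon\in\mathrm{Fn}(\gamma)$, then $\operatorname{dom}\varepsilon$ is finite, so $\varepsilon\in\mathrm{Fn}(\gamma_n)$ for some $n$, and $\gamma(S_\varepsilon)\le\gamma_{n+1}\le\gamma$ whenever $S_\varepsilon$ is defined.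 So every $\delta\in\mathrm{Fn}(\omega_1\setminus\gamma)$ lies in $\mathrm{Fn}(\omega_1\setminus\gamma(S_\varepsilon))$, and Lemma 4 applies. $\square$

## 8. Closures in $G$: hereditary separability and banalyticity

Let $Y\subset G$ be arbitrary, and let $\gamma$ and $S_\varepsilon$ be as in Lemma 5. Put
$$O=\bigcup\{[\varepsilon]:\varepsilon\in\mathrm{Fn}(\gamma),\ Y\cap[\varepsilon]\text{ is finite}\},\qquad C=G\setminus O.$$
This is a countable union, and each of its members meets $Y$ in a finite set, so $Y\cap O$ is countable.

**Lemma 6.** We have
$$\overline Y=C\cup(Y\cap O),\tag{4}$$
and the countable set $D=(Y\cap O)\cup\bigcup_\varepsilon S_\varepsilon\subset Y$ is dense in $Y$.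

*Proof.* Let $F\in C$. Every basic neighborhood of $F$ has the form $[\varepsilon]\cap[\delta]$ with $\varepsilon\in\mathrm{Fn}(\gamma)$ and $\delta\in\mathrm{Fn}(\omega_1\setminus\gamma)$: split the finite function at $\gamma$. As $F\in[\varepsilon]$ and $F\notin O$, the set $Y\cap[\varepsilon]$ is infinite. So $S_\varepsilon$ is defined, and $\emptyset\ne S_\varepsilon\cap[\delta]\subset Y\cap[\varepsilon]\cap[\delta]$. Hence $F\in\overline D\subset\overline Y$, so $C\subset\overline D$. Clearly also $Y\cap O\subset\overline Y$, which proves "$\supset$" in (4).

Conversely let $F\in\overline Y\cap O$, say $F\in[\varepsilon]$ with $\varepsilon\in\mathrm{Fn}(\gamma)$ and $Y\cap[\varepsilon]$ finite. As $[\varepsilon]$ is open, $F\in\overline{Y\cap[\varepsilon]}=Y\cap[\varepsilon]$, because finite sets are closed in a Hausdorff space. So $F\in Y\cap O$, which proves (4).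

Finally, each point of $Y$ lies in $C\subset\overline D$ or in $Y\cap O\subset D$, so $D$ is dense in $Y$. $\square$

Since $Y$ was arbitrary, $(G,\tau)$ is hereditarily separable.

**$G$ is a Borel bijective image of a Polish space.** We parametrize finite sets by increasing tuples and use (4) to control all closed sets. Let $<$ be the lexicographic order on $2^\omega$ and
$$P_n=\{(z_1,\dots,z_n)\in(2^\omega)^n:z_1<\dots<z_n\}.$$
The relation $z<z'$ is decided by finite initial segments of $z$ and $z'$, so $P_n$ is open in $(2^\omega)^n$ and hence Polish; $P_0$ is a point. The topological sum $P=\bigsqcup_nP_n$ is Polish, and $e:P\to G$, $e(z_1,\dots,z_n)=\{z_1,\dots,z_n\}$, is a bijection.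

Since $\chi_\xi(e(z_1,\dots,z_n))=\sum_i\varphi_\xi(z_i)$ and $\varphi_\xi$ is Borel, each $\chi_\xi\circ e$ is Borel, so every $e^{-1}([\varepsilon])$ is Borel in $P$. Now let $Y\subset G$ be closed. By (4), $Y=C\cup(Y\cap O)$. As $O$ is a *countable* union of sets $[\varepsilon]$, the set $e^{-1}(C)=P\setminus e^{-1}(O)$ is Borel. As $Y\cap O$ is countable and $e$ is injective, $e^{-1}(Y\cap O)$ is countable, hence Borel. So preimages of closed sets, and therefore of open sets, are Borel. Thus $e$ is a Borel bijection of $P$ onto $(G,\tau)$, and $G$ is banalytic.

## 9. Baire, not Polish, countably compact; products with Polish groups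

**Baire and not Polish.** By Lemma 3 and Lemma 1, $G$ is Baire and no singleton of $G$ is a $G_\delta$. Hence $G$ is not metrizable and not Polish.

**Countable compactness.** We show that every infinite $A\subset G$ has an accumulation point. First we find the values of the first $\gamma$ homomorphisms at it, by compactness of $2^\gamma$; then Lemma 3 provides the point. Let $\gamma$ and $S_\varepsilon$ be as in Lemma 5 for $Y=A$. I claim that there is $y\in2^\gamma$ such that
$$A\cap[\varepsilon]\text{ is infinite for every finite }\varepsilon\subset y.\tag{5}$$
Otherwise each $y\in2^\gamma$ extends some $\varepsilon\in\mathrm{Fn}(\gamma)$ with $A\cap[\varepsilon]$ finite. The clopen sets $\{y:\varepsilon\subset y\}$ for such $\varepsilon$ cover the compact space $2^\gamma$, so finitely many of them, given by $\varepsilon_1,\dots,\varepsilon_m$, cover it. For $F\in G$ the point $(\chi_\xi(F))_{\xi<\gamma}$ extends some $\varepsilon_k$, that is, $F\in[\varepsilon_k]$. So $G=[\varepsilon_1]\cup\dots\cup[\varepsilon_m]$ and $A$ is finite, a contradiction.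

By Lemma 3 pick $F\in G$ with $\chi_\xi(F)=y_\xi$ for all $\xi<\gamma$. A basic neighborhood of $F$ is $[\varepsilon]\cap[\delta]$ with $\varepsilon\in\mathrm{Fn}(\gamma)$ and $\delta\in\mathrm{Fn}(\omega_1\setminus\gamma)$. Since $F\in[\varepsilon]$, we have $\varepsilon\subset y$. By (5) $A\cap[\varepsilon]$ is infinite, so $A\cap[\varepsilon]\cap[\delta]\supset S_\varepsilon\cap[\delta]$ is infinite by Lemma 5. So $F$ is an accumulation point of $A$.

**Products.** Let $H$ be a Polish group with a countable base $\{V_n\}$ of nonempty open sets and a complete metric $d$. The group $G\times H$ is Hausdorff. We check the other three properties.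

*Banalytic.* Let $O\subset G\times H$ be open, and let $W_n$ be the union of all open $W\subset G$ with $W\times V_n\subset O$. Then $W_n\times V_n\subset O$, and each point of $O$ lies in some $W\times V_n\subset O$, so $O=\bigcup_nW_n\times V_n$. Under the surjection $e\times\mathrm{id}_H:P\times H\to G\times H$ its preimage is $\bigcup_ne^{-1}(W_n)\times V_n$, which is Borel. The space $P\times H$ is Polish.

*Baire.* Let $U_n\subset G\times H$ be dense open and $W\ne\emptyset$ open. Choose $\varepsilon_0$ and a nonempty open $V_0'$ with $[\varepsilon_0]\times V_0'\subset W$. Given $[\varepsilon_n]\times V_n'$, this nonempty open set meets $U_n$ in a point $(F,h)$. As in Lemma 1 we find $\varepsilon_{n+1}\supset\varepsilon_n$ with $F\in[\varepsilon_{n+1}]$, and an open $V_{n+1}'\ni h$ with $\overline{V_{n+1}'}\subset V_n'$ and $\operatorname{diam}_dV_{n+1}'\le2^{-n}$, such that $[\varepsilon_{n+1}]\times V_{n+1}'\subset U_n$. By completeness there is $h^*\in\bigcap_n\overline{V_{n}'}=\bigcap_nV_n'$, and by Lemma 3 there is $F^*\in G$ realizing $\bigcup_n\varepsilon_n$. Then $(F^*,h^*)\in W\cap\bigcap_nU_n$.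

*Not Polish.* If $G\times H$ were Polish, $\{(\emptyset,1)\}$ would be a $G_\delta$ in it. Intersecting with $G\times\{1\}$, a copy of $G$, would make $\{\emptyset\}$ a $G_\delta$ in $G$, contrary to Lemma 1.

This completes the proof of Theorem A. $\square$

## 10. Polish quotients inside every $G_\delta$-neighborhood of the identity

We return to ZFC and prove Theorem B(3). First, here is what it says for the group $G$ of Theorem A. For $\alpha<\omega_1$ let $N_\alpha=\{F:\chi_\xi(F)=0\ \forall\xi<\alpha\}$, the kernel of $\pi_\alpha:G\to2^\alpha$, $\pi_\alpha(F)=(\chi_\xi(F))_{\xi<\alpha}$. Every $G_\delta$-set containing $\emptyset$ contains some $N_\alpha$, as in the proof of Lemma 1. The map $\pi_\alpha$ is a continuous homomorphism, and by Lemma 3 it is onto. It is also open: given $\varepsilon\in\mathrm{Fn}(\omega_1)$ and $y\in2^\alpha$ extending $\varepsilon|\alpha$, the function $y\cup\varepsilon$ has countable domain and is realized by some $F\in G$, so $\pi_\alpha([\varepsilon])=\{y\in2^\alpha:\varepsilon|\alpha\subset y\}$. Hence $G/N_\alpha\cong2^\alpha$ is Polish, while $N_\alpha$ itself is uncountable. Theorem B(3) says that every Hausdorff Baire banalytic group has such quotients.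

**Definition.** A topological group $X$ is *$\omega$-narrow* if for each open $U\ni1$ there is a countable $S\subset X$ with $X=SU$.

A separable group is $\omega$-narrow: if $S$ is countable and dense, then for each $x$ the nonempty open set $xU^{-1}$ contains some $s\in S$, so $x\in sU$. An uncountable discrete group is not $\omega$-narrow: take $U=\{1\}$.

**Proof of Theorem B(3).** Let $X$ be a Hausdorff Baire banalytic group and $f:P\to X$ a Borel surjection with $P$ Polish.

**Step 1: $X$ is $\omega$-narrow.** This is where Theorem B(1) enters. If $X$ is not $\omega$-narrow, some open $U\ni1$ allows a recursive choice of $x_\alpha\notin\bigcup_{\beta<\alpha}x_\beta U$ for all $\alpha<\omega_1$. Let $V\ni1$ be open and symmetric with $V\subset U$. Suppose $x_\beta\in x_\alpha V$ with $\beta\ne\alpha$. Then also $x_\alpha\in x_\beta V^{-1}=x_\beta V$. If $\beta<\alpha$, then $x_\alpha\in x_\beta U$; if $\alpha<\beta$, then $x_\beta\in x_\alpha U$. Either way the choice of the point with the larger index is contradicted. So $x_\alpha V$ contains no $x_\beta$ with $\beta\ne\alpha$, and $\{x_\alpha:\alpha<\omega_1\}$ is an uncountable discrete subspace, contradicting Theorem B(1).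

**Step 2: countably many neighborhoods control all conjugations.** This will make the subgroup normal. I claim that for every open $U\ni1$ there is a countable family $\Gamma_U$ of open neighborhoods of $1$ such that for each $g\in X$ some $V\in\Gamma_U$ satisfies $gVg^{-1}\subset U$. Take an open symmetric $V_0\ni1$ with $V_0^3\subset U$. By Step 1, $X=S_0V_0$ for a countable $S_0$; inverting, $X=V_0S$ with $S=S_0^{-1}$ countable. Let $\Gamma_U=\{s^{-1}V_0s:s\in S\}$. Given $g\in X$, write $g=vs$ with $v\in V_0$ and $s\in S$. Then
$$g(s^{-1}V_0s)g^{-1}=vV_0v^{-1}\subset V_0^3\subset U.$$

**Step 3: the subgroup $N$.** Let $\bigcap_nW_n\ni1$ be the given $G_\delta$-set, with $W_n$ open. Start with $\{W_n:n\in\omega\}$. Countably many times, add for each $U$ obtained so far the family $\Gamma_U$ and one open symmetric $V\ni1$ with $V^2\subset U$. The result is a countable family $\mathcal U$ of open neighborhoods of $1$, containing all $W_n$, such that for each $U\in\mathcal U$ we have $\Gamma_U\subset\mathcal U$ and some symmetric $V\in\mathcal U$ has $V^2\subset U$. Put $N=\bigcap\mathcal U\subset\bigcap_nW_n$.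

It is a subgroup: let $x,y\in N$ and $U\in\mathcal U$, and take a symmetric $V\in\mathcal U$ with $V^2\subset U$. Then $xy\in V^2\subset U$ and $x^{-1}\in V^{-1}=V\subset V^2\subset U$. It is closed: with $U,V$ as before and $x\in\overline N\subset\overline V$, the neighborhood $xV$ meets $V$, so $x\in VV^{-1}=V^2\subset U$. It is normal: let $x\in N$, $g\in X$, $U\in\mathcal U$, and choose $V\in\Gamma_U\subset\mathcal U$ with $gVg^{-1}\subset U$; then $gxg^{-1}\in gVg^{-1}\subset U$.

**Step 4: $X/N$ is Polish.** We verify condition (4) of the known theorem for $X/N$. Let $q:X\to X/N$ be the quotient homomorphism. It is continuous and open, and $X/N$ is Hausdorff because $N$ is closed.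

*Banalytic.* The map $q\circ f:P\to X/N$ is a Borel surjection.

*Baire.* Let $D_n$ be dense open in $X/N$. Then $q^{-1}(D_n)$ is open, and it is dense: for a nonempty open $O\subset X$ the open set $q(O)$ meets $D_n$, so $O$ meets $q^{-1}(D_n)$. As $X$ is Baire, $\bigcap_nq^{-1}(D_n)=q^{-1}(\bigcap_nD_n)$ is dense in $X$. Its image under the continuous surjection $q$ is $\bigcap_nD_n$, which is therefore dense.

*Countable pseudocharacter.* I claim that $\{1\}=\bigcap_{V\in\mathcal U}q(V)$ in $X/N$; the right side is a countable intersection of open sets. Let $q(x)\in q(V)$ for all $V\in\mathcal U$. Given $U\in\mathcal U$, choose $V\in\mathcal U$ with $V^2\subset U$. Then $x\in VN\subset V^2\subset U$, since $N\subset V$. As $U$ was arbitrary, $x\in N$, i.e. $q(x)=1$. So $\{1\}$ is a $G_\delta$ in $X/N$, and by translation so is every singleton.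

By (4)$\Rightarrow$(1), $X/N$ is Polish. $\square$
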